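# Subset sums of the character table of $S_n$ and the characters $\operatorname{sgn}(\mu)\,(m_1(\mu))_k$

## 1. A signed count of injective tuples, and the random sums it produces

For a partition $\mu$ of $n$, let $m_i(\mu)$ be the number of parts equal to $i$, let $\ell(\mu)$ be the number of parts, and let $\operatorname{sgn}(\mu)=(-1)^{n-\ell(\mu)}$ be the sign of a permutation of cycle type $\mu$. Write $(m)_k=m(m-1)\cdots(m-k+1)$, with $(m)_0=1$. The whole talk turns on the functions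
$$\theta_k(\mu)=\operatorname{sgn}(\mu)\,(m_1(\mu))_k ,\qquad 0\le k\le n .$$

**Why $\theta_k$ is a character.** The group $S_n$ permutes the injective $k$-tuples from $\{1,\dots,n\}$. This action is transitive, and the stabilizer of a tuple is a copy of $S_{n-k}$, so its permutation character is $\mathrm{Ind}_{S_{n-k}}^{S_n}1$. A permutation fixes a tuple exactly when every entry is a fixed point, so the value at cycle type $\mu$ is $(m_1(\mu))_k$. Multiplying by $\operatorname{sgn}$ gives $\theta_k=\operatorname{sgn}\otimes\mathrm{Ind}_{S_{n-k}}^{S_n}1=\mathrm{Ind}_{S_{n-k}}^{S_n}\operatorname{sgn}$.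

For $n=3$, with classes ordered $(1^3),(2,1),(3)$, we get $\theta_0=(1,-1,1)$, which is the sign character. Also $\theta_1=(3,-1,0)=(1,-1,1)+(2,0,-1)$, the sign plus the two-dimensional character, and $\theta_2=\theta_3=(6,0,0)$, the regular character.

Now attach to each partition $\mu\ne(1^n)$ an independent fair sign $\xi_\mu=\pm1$ and form
$$W_k=\sum_{\mu\ne(1^n)}\xi_\mu\,(m_1(\mu))_k .$$
These sums decide the following problem.

**Power sums and Schur-positivity.** Let $p(n)$ be the number of partitions of $n$, let $p_\mu$ be the power sum symmetric function and $s_\lambda$ the Schur function. The Frobenius characteristic sends an irreducible character $\chi^\lambda$ to $s_\lambda$. The $s_\lambda$ are orthonormal for the Hall inner product $\langle\cdot,\cdot\rangle$, the characteristic turns induction products into products, and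
$$p_\mu=\sum_{\lambda\vdash n}\chi^\lambda(\mu)\,s_\lambda .$$
For a set $T$ of partitions of $n$ put $\psi_T=\sum_{\mu\in T}p_\mu$. The coefficient of $s_\lambda$ in $\psi_T$ is $\sum_{\mu\in T}\chi^\lambda(\mu)$: a partial row sum of the character table, over the columns in $T$. Call $\psi_T$ *Schur-positive* if all these coefficients are nonnegative. There are $2^{p(n)-1}$ sets $T$ containing $(1^n)$. Let $f(n)$ be the number of those for which $\psi_T$ is not Schur-positive.

**Conjecture** (Sheila Sundaram, "On a positivity conjecture in the character table of $S_n$", arXiv:1808.01416 (2018)). For $n\ge6$, the numbers $f(n)/2^{p(n)-1}$ are bounded below by $\frac1{16}$, above by $\frac12$, and are strictly increasing.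

We show that it is false because the upper bound fails. Let $T$ be uniformly random among the sets containing $(1^n)$, so $f(n)/2^{p(n)-1}=\Pr(\psi_T\text{ is not Schur-positive})$.

**Theorem A.** $\liminf_n f(n)/2^{p(n)-1}\ge\frac58$, and moreover $\lim_n f(n)/2^{p(n)-1}=1$. So the conjecture is false.

**Theorem B.** There are constants $a>0$ and $n_0$ with $1-f(n)/2^{p(n)-1}\le\exp(-a\,n^{1/4})$ for $n\ge n_0$.

**Theorem C.** Let $c=\pi/\sqrt6$ and let $N_k(T)$ be the multiplicity of the hook $(k+1,1^{n-k-1})$ in $\psi_T$. For each fixed $K$, the vector $\big(2\,k!\,(c/\sqrt n)^k\,p(n)^{-1/2}N_k(T)\big)_{0\le k\le K}$ converges in law to a centered Gaussian vector $(G_0,\dots,G_K)$ with $\mathbb E\,G_jG_k=(j+k)!$. Consequently, for every fixed $M$, $\Pr(\text{at least }M\text{ hook irreducibles have negative multiplicity})\to1$.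

By Theorem A the lower bound $\frac1{16}$ holds for all large $n$. The proof does not decide whether the sequence is strictly increasing, nor the bound $\frac1{16}$ for small $n$.

**How $\theta_k$ enters.** For $\mu\ne(1^n)$ put $\varepsilon_\mu=1$ if $\mu\in T$ and $\varepsilon_\mu=-1$ otherwise. These are independent fair signs, and $\mathbf 1_{\mu\in T}=\frac{1+\varepsilon_\mu}2$. Let $\chi$ be any character of $S_n$ and $g$ its Frobenius characteristic. Then $\langle\psi_T,g\rangle=\sum_{\mu\in T}\chi(\mu)$. Doubling, and remembering that $(1^n)$ is always in $T$,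
$$2\langle\psi_T,g\rangle=2\chi(1^n)+\sum_{\mu\ne(1^n)}(1+\varepsilon_\mu)\chi(\mu)=\chi(1^n)+\sum_{\mu\vdash n}\chi(\mu)+\sum_{\mu\ne(1^n)}\varepsilon_\mu\,\chi(\mu).\tag{1}$$
Since $g$ is a nonnegative combination of Schur functions, Schur-positivity of $\psi_T$ forces (1) to be $\ge0$. Take $\chi=\theta_k$, whose characteristic is $e_{n-k}h_1^k$, and put $\xi_\mu=\operatorname{sgn}(\mu)\varepsilon_\mu$; these are again independent fair signs. Then
$$2\langle\psi_T,e_{n-k}h_1^k\rangle=D_k+W_k,\qquad D_k=(n)_k+A_k,\qquad A_k=\sum_{\mu\vdash n}\operatorname{sgn}(\mu)\,(m_1(\mu))_k ,$$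
and therefore
$$\psi_T\text{ Schur-positive}\ \Longrightarrow\ W_k\ge-D_k\quad\text{for all }0\le k\le n.\tag{2}$$
So $n+1$ linear tests must all be passed. Each has a symmetric random part $W_k$ and a deterministic part $D_k$. The plan is to show that $D_k$ is negligible against the standard deviation of $W_k$, and that many of the $W_k$ are nearly independent.

Throughout, $c=\pi/\sqrt6$, so $\pi^2/24=c^2/4$. The letters $C,a>0$ denote absolute constants that may change from line to line; $C_k$ may depend on $k$. We write $x\asymp y$ when $a\,y\le x\le C\,y$.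

## 2. The character tables of $S_3$, $S_4$ and $S_5$

For $n=3$ we have $p_{1^3}=s_3+2s_{21}+s_{1^3}$, $p_{21}=s_3-s_{1^3}$, $p_3=s_3-s_{21}+s_{1^3}$. Adding any subset of the last two to the first leaves all coefficients nonnegative, so $f(3)=0$.

For $n=4$, with columns $(1^4),(2,1^2),(2^2),(3,1),(4)$, the rows are
$$\begin{array}{c|rrrrr}(4)&1&1&1&1&1\\(3,1)&3&1&-1&0&-1\\(2^2)&2&0&2&-1&0\\(2,1^2)&3&-1&-1&0&1\\(1^4)&1&-1&1&1&-1\end{array}$$
The first entry plus all negative entries of a row is the smallest value its partial sum can take. This gives $1,1,1,1,-1$. Only the sign row can go negative, and only for $T=\{(1^4),(2,1^2),(4)\}$. So $f(4)=1$ and $f(4)/2^4=\frac1{16}$.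

Let us check (1) here with $k=0$. We have $A_0=1-1+1+1-1=1$ and $D_0=2$. All four $\xi_\mu$ equal $-1$ for this $T$, so $W_0=-4$ and $D_0+W_0=-2$. This is twice the multiplicity $-1$ of the sign character.

For $n=5$, with columns $(1^5),(2,1^3),(2^2,1),(3,1^2),(3,2),(4,1),(5)$, the rows are
$$\begin{array}{c|rrrrrrr}(5)&1&1&1&1&1&1&1\\(4,1)&4&2&0&1&-1&0&-1\\(3,2)&5&1&1&-1&1&-1&0\\(3,1^2)&6&0&-2&0&0&0&1\\(2^2,1)&5&-1&1&-1&-1&1&0\\(2,1^3)&4&-2&0&1&1&0&-1\\(1^5)&1&-1&1&1&-1&-1&1\end{array}$$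
The smallest partial sums are $1,2,3,4,2,1,-2$, so again only the sign row matters. It is negative when $T$ contains $e$ of the three nontrivial even classes and $o$ of the three odd classes with $o\ge e+2$. The case $e=0$ gives $3+1=4$ sets and the case $e=1$ gives $3$. So $f(5)=7$ and the ratio is $\frac7{64}$. In these cases the sign character alone detects every failure.

## 3. A single character never gets past $\frac12$; tests without the sign detect nothing

The tables suggest using only the sign character, that is, $k=0$ in (2). Here is the exact obstruction.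

**Remark 1 (one test is not enough).** For every character $\chi$, $\Pr(\langle\psi_T,g\rangle<0)\le\frac12$. To see this, look at (1). The sum $\sum_\mu\chi(\mu)$ is nonnegative: the permutation character of $S_n$ acting on itself by conjugation has value $z_\mu$, the order of a centralizer, at $\mu$, and the classes have relative size $1/z_\mu$. So the inner product of $\chi$ with this character is $\sum_\mu\frac1{z_\mu}\,z_\mu\,\chi(\mu)=\sum_\mu\chi(\mu)$, which is $\ge0$. Thus the deterministic part of (1) is nonnegative and the random part is symmetric, so (1) is negative with probability at most $\frac12$.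

To exceed $\frac12$ we need at least two tests, whose failures are not essentially the same event.

**Remark 2 (why the sign twist).** The untwisted characters $(m_1(\mu))_k$ give tests too, and the random part has the same variance. But the deterministic part is then at least $\sum_\mu(m_1(\mu))_k$. For fixed $k$, Lemma 2 below shows this is $\sim k!\,(\sqrt n/c)^k\,p(n)$, while the standard deviation is of order $(\sqrt n/c)^k\sqrt{p(n)}$. By Chebyshev's inequality such a test fails with probability tending to $0$. The sign is what makes the mean cancel. The cancellation must bring $A_k$ below the order $(\sqrt n/c)^k\sqrt{p(n)}$, and Lemma 1 shows that it does so by a factor $n^{-1/4}$.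

## 4. Signed sums over partitions and distinct odd parts

**Lemma 1.** For all $0\le k\le n$ and $0<t\le1$,
$$0\le A_k\le C\,k!\,t^{3/2-k}\exp\Big(nt+\frac{c^2}{4t}\Big).$$

**Step 1: a generating function for $A_k$.** The aim is a product formula with visibly nonnegative coefficients. Since $\operatorname{sgn}(\mu)=\prod_i(-1)^{(i-1)m_i}$,
$$\sum_\mu\operatorname{sgn}(\mu)\,y^{m_1(\mu)}x^{|\mu|}=\frac1{1-yx}\prod_{i\ge2}\frac1{1-(-1)^{i-1}x^i}.$$
Apply $\partial_y^k$ at $y=1$. On the left $y^{m_1}$ becomes $(m_1)_k$, and on the right $\frac1{1-yx}$ becomes $k!\,x^k/(1-x)^{k+1}$. Hence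
$$\sum_nA_kx^n=k!\Big(\frac x{1-x}\Big)^kF(x),\qquad F(x)=\prod_{i\ge1}\frac1{1-(-1)^{i-1}x^i}=\prod_{i\text{ odd}}\frac1{1-x^i}\prod_{i\text{ even}}\frac1{1+x^i}.\tag{3}$$
Euler's identity $\prod_{i\text{ odd}}(1-x^i)^{-1}=\prod_i(1+x^i)$, divided by $\prod_i(1+x^{2i})$, gives
$$F(x)=\prod_{j\ge1}(1+x^{2j-1}).$$
So (3) has nonnegative coefficients and $A_k\ge0$. As a check with $n=3$: $F=1+x+x^3+\cdots$, and the coefficient of $x^3$ in $\frac x{1-x}F$ is $1+1=2$. Directly, $A_1=3-1+0=2$.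

**Step 2: Cauchy's formula.** We reduce the bound to estimates on a circle. Let $x=re^{i\theta}$ with $r=e^{-t}$. Then
$$A_k\le\frac{k!}{2\pi}\,r^{-n}\int_{-\pi}^\pi\Big|\frac x{1-x}\Big|^k|F(x)|\,d\theta .$$
Here $r^{-n}=e^{nt}$ and $\big|\frac x{1-x}\big|\le\frac r{1-r}=\frac1{e^t-1}\le\frac1t$. It remains to show $\int|F|\,d\theta\le Ct^{3/2}e^{c^2/(4t)}$.

**Step 3: the size of $F$ on the positive axis.** Let $\phi(u)=\log(1+e^{-u})$. Since $\phi'(u)=-1/(1+e^u)$ is increasing, $\phi$ is convex, so its value at a midpoint is at most its average: $2t\,\phi((2j-1)t)\le\int_{(2j-2)t}^{2jt}\phi$. Summing over $j$,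
$$\log F(r)=\sum_j\phi((2j-1)t)\le\frac1{2t}\int_0^\infty\phi=\frac1{2t}\sum_{m\ge1}\frac{(-1)^{m-1}}{m^2}=\frac1{2t}\cdot\frac{\pi^2}{12}=\frac{c^2}{4t}.$$

**Step 4: decay away from the axis.** This step produces the factor $t^{3/2}$. For $0\le\rho\le1$, from $|1+\rho e^{i\varphi}|^2=(1+\rho)^2-2\rho(1-\cos\varphi)$ and $(1+\rho)^2\le4$,
$$\frac{|1+\rho e^{i\varphi}|^2}{(1+\rho)^2}\le\exp\Big(-\frac{2\rho(1-\cos\varphi)}{(1+\rho)^2}\Big)\le\exp\Big(-\frac{\rho(1-\cos\varphi)}2\Big).$$
Taking square roots and multiplying over the factors of $F$,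
$$|F(x)|\le F(r)\,e^{-S(\theta)/4},\qquad S(\theta)=\sum_{j\ge1}r^{2j-1}\big(1-\cos(2j-1)\theta\big).$$
Since $\sum_je^{-(2j-1)w}=\frac1{2\sinh w}$ for $\mathrm{Re}\,w>0$, and $\sinh(t-i\theta)=\sinh t\cos\theta-i\cosh t\sin\theta$ has squared modulus $\sinh^2t+\sin^2\theta$,
$$S(\theta)=\frac1{2\sinh t}-\mathrm{Re}\frac1{2\sinh(t-i\theta)}=\frac1{2\sinh t}-\frac{\sinh t\cos\theta}{2(\sinh^2t+\sin^2\theta)} .$$
For $0<t\le1$ we have $\sinh t\le1.2\,t$. If $\cos\theta\le0$, then $S\ge\frac1{2\sinh t}\ge a/t$. If $|\theta|\le\pi/2$, use $\cos\theta\le1$, then $\frac{v}{u+v}\ge\frac12\min(1,\frac vu)$, then $\sin^2\theta\ge4\theta^2/\pi^2$: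
$$S\ge\frac{\sin^2\theta}{2\sinh t\,(\sinh^2t+\sin^2\theta)}\ge\frac1{4\sinh t}\min\Big(1,\frac{\sin^2\theta}{\sinh^2t}\Big)\ge a\min\Big(\frac{\theta^2}{t^3},\frac1t\Big).$$
Therefore
$$\int_{-\pi}^\pi e^{-S/4}\,d\theta\le\int_{\mathbb R}e^{-a\theta^2/(4t^3)}\,d\theta+2\pi e^{-a/(4t)}\le Ct^{3/2}.$$
With Steps 2 and 3 this proves the lemma. $\square$

## 5. The number of ones in a random partition

We use the theorem of Hardy and Ramanujan (Proc. London Math. Soc. 17 (1918)):
$$p(n)\sim\frac{e^{2c\sqrt n}}{4\sqrt3\,n}.$$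

**Lemma 2.** Let $\mu$ be uniform on the partitions of $n$ and $X=c\,m_1(\mu)/\sqrt n$. Then $X\to\mathrm{Exp}(1)$ in law and $\mathbb E X^r\to r!$ for every integer $r\ge 0$. Hence for fixed $j,k$
$$\Big(\frac c{\sqrt n}\Big)^{j+k}\,\mathbb E\big[(m_1)_j(m_1)_k\big]\to(j+k)! .$$

**Step 1: convergence in law.** We compute the tail exactly. Removing $m$ ones is a bijection from the partitions of $n$ with $m_1\ge m$ to the partitions of $n-m$, so $\Pr(m_1\ge m)=p(n-m)/p(n)$. If $m\sim x\sqrt n/c$, then $2c(\sqrt n-\sqrt{n-m})=\frac{2cm}{\sqrt n+\sqrt{n-m}}\to x$ and $\frac n{n-m}\to1$, so the probability tends to $e^{-x}$.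

**Step 2: a uniform exponential tail.** This is needed to pass from laws to moments. There is a constant $C$ with $C^{-1}\frac{e^{2c\sqrt r}}{r+1}\le p(r)\le C\frac{e^{2c\sqrt r}}{r+1}$ for all $r\ge0$. With $\sqrt{n-m}\le\sqrt n-\frac m{2\sqrt n}$ this gives, for $0\le m\le n$,
$$\frac{p(n-m)}{p(n)}\le C\,\frac{n+1}{n-m+1}\,e^{-cm/\sqrt n}.$$
If $m\le n/2$, the fraction is at most $2$. If $m>n/2$, it is at most $n+1\le Ce^{c\sqrt n/4}\le Ce^{cm/(2\sqrt n)}$. In both cases $p(n-m)/p(n)\le Ce^{-cm/(2\sqrt n)}$, hence $\Pr(X\ge x)\le Ce^{-x/2}$ for all $x\ge0$.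

**Step 3: moments.** By Step 2 every power of $X$ is uniformly integrable, so $\mathbb EX^r\to\int_0^\infty x^re^{-x}dx=r!$. Finally $(m)_j(m)_k=m^{j+k}+\sum_{i<j+k}\alpha_im^i$ with coefficients $\alpha_i=\alpha_i(j,k)$. For $i<j+k$, $(c/\sqrt n)^{j+k}\,\mathbb E\,m_1^i=(c/\sqrt n)^{j+k-i}\,\mathbb EX^i\to0$. $\square$

## 6. The joint Gaussian limit and the proof of Theorem A

After scaling, $(m_1)_k$ behaves like the monomial $x^k$ on $[0,\infty)$ with weight $e^{-x}$. Distinct monomials are linearly independent, so the tests for different $k$ are not copies of one another. This gets us past Remark 1. Put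
$$B_k=\Big(\frac{\sqrt n}c\Big)^k\sqrt{p(n)} .$$

**Step 1: central limit theorem.** We claim that for fixed $K$, $(W_k/B_k)_{k\le K}\to(G_k)_{k\le K}$ in law, where $(G_k)$ is centered Gaussian with $\mathbb E\,G_jG_k=(j+k)!$. The signs are independent, so
$$\mathrm{Cov}(W_j,W_k)=\sum_{\mu\ne(1^n)}(m_1)_j(m_1)_k .$$
Divided by $B_jB_k$, the sum over all $\mu$ is $(c/\sqrt n)^{j+k}\,\mathbb E[(m_1)_j(m_1)_k]\to(j+k)!$ by Lemma 2. The omitted partition $(1^n)$ contributes at most $n^{j+k}/(B_jB_k)\to0$. The limit matrix is the Gram matrix of $1,x,\dots,x^K$ in $L^2([0,\infty),e^{-x}dx)$, hence positive definite. A fixed nonzero linear combination of the $W_k/B_k$ is a sum of independent centered terms. Its variance converges to a positive limit, and each term is at most $Cn^K/\sqrt{p(n)}\to0$ in absolute value, with $C$ depending on the combination and on $K$. So Lindeberg's condition holds trivially for large $n$ and the combination is asymptotically Gaussian. The Cramér–Wold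 device gives the joint statement.

**Step 2: the means are negligible.** We show $D_k/B_k\to0$ for fixed $k$. First, $(n)_k/B_k\le n^k/B_k\to0$ because $\sqrt{p(n)}$ grows faster than any power of $n$. Next, apply Lemma 1 with $t=\frac c{2\sqrt n}\le1$, which minimizes the exponent: $nt+\frac{c^2}{4t}=\frac{c\sqrt n}2+\frac{c\sqrt n}2=c\sqrt n$. Thus
$$A_k\le C_k\,n^{k/2-3/4}e^{c\sqrt n},\qquad B_k\ge C_k^{-1}n^{k/2-1/2}e^{c\sqrt n},\qquad\frac{A_k}{B_k}=O_k(n^{-1/4}).\tag{4}$$

**Step 3: transfer to Schur-positivity.** By Slutsky's lemma $\big((W_k+D_k)/B_k\big)_{k\le K}\to(G_k)_{k\le K}$ in law. By (2), Schur-positivity puts this vector in the closed orthant. The portmanteau theorem (for closed sets, the limsup of the probabilities is at most the limit probability) gives, for every fixed finite set $\mathcal K$ of indices,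
$$\limsup_n\Pr(\psi_T\text{ Schur-positive})\le\Pr(G_k\ge0\ \ \forall k\in\mathcal K).\tag{5}$$

**Step 4: two tests already exceed $\frac12$.** Take $\mathcal K=\{0,1\}$. Here $\mathbb EG_0^2=1$, $\mathbb EG_1^2=2$, $\mathbb EG_0G_1=1$, so the correlation is $\rho=1/\sqrt2$. For a pair with correlation $\rho$, write the normalized variables as $U$ and $\rho U+\sqrt{1-\rho^2}\,V$ with $U,V$ independent standard Gaussians. Both are $\ge0$ when $(U,V)$ lies in the intersection of two half-planes whose normals make the angle $\arccos\rho$. This is a wedge of angle $\pi-\arccos\rho=\frac\pi2+\arcsin\rho$, so its probability is $\frac14+\frac1{2\pi}\arcsin\rho$. For $\rho=1/\sqrt2$ it equals $\frac14+\frac18=\frac38$. Hence $\liminf_n f(n)/2^{p(n)-1}\ge\frac58>\frac12$, and the conjecture is false.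

**Step 5: the limit is $1$.** We choose many nearly independent tests. The correlation $\rho(j,k)$ of $G_j$ and $G_k$ is positive, and since $(j+k)!\le k!\,(k+j)^j$,
$$\rho(j,k)^2=\frac{(j+k)!^2}{(2j)!\,(2k)!}\le\frac{(k+j)^{2j}}{(2j)!\binom{2k}k}\to0\qquad(k\to\infty,\ j\text{ fixed}).$$
So for any $d$ and $\epsilon>0$ we can choose $k_1<\dots<k_d$ one after another with all pairwise correlations at most $\epsilon$. As $\epsilon\to0$ the correlation matrices tend to the identity, so the normalized vectors $(G_{k_i}/\sqrt{(2k_i)!})_i$ converge in law to a standard Gaussian vector. The orthant has boundary of measure $0$ for the latter, so $\Pr(G_{k_i}\ge0\ \forall i)\to2^{-d}$. Hence for each $\eta>0$ some choice of indices in (5) gives $\limsup_n\Pr(\psi_T\text{ Schur-positive})\le2^{-d}+\eta$. Let $\eta\to0$ and then $d\to\infty$. This proves Theorem A. $\blacksquare$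

## 7. Hook multiplicities: proof of Theorem C

The $\theta_k$ are reducible, so a failed test only says that *some* irreducible constituent is negative. For hooks we can name the irreducibles, because the hook character is $\theta_k/k!$ plus lower-order terms.

**Step 1: an exact formula.** The goal is to isolate the main term. Let $V$ be the reflection representation, so $\mathbb C^n=V\oplus1$. We recall that $\Lambda^kV$ is irreducible with character $\chi^{(n-k,1^k)}$, and that $\chi^{(k+1,1^{n-k-1})}=\operatorname{sgn}\cdot\chi^{(n-k,1^k)}$. From $\Lambda^j(\mathbb C^n)=\Lambda^jV\oplus\Lambda^{j-1}V$ we get $\Lambda^kV=\sum_{j\le k}(-1)^{k-j}\Lambda^j(\mathbb C^n)$ as virtual representations. The character of $\Lambda^j(\mathbb C^n)$ at $g$ is $[t^j]\det(1+tg)$. An $i$-cycle contributes $\prod_{\omega^i=1}(1+t\omega)=1-(-t)^i$. Hence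
$$\chi^{(n-k,1^k)}(\mu)=\sum_{j=0}^k(-1)^{k-j}[t^j]\prod_i\big(1-(-t)^i\big)^{m_i}=\binom{m_1}k+\sum_e\pm\prod_i\binom{m_i}{e_i}.$$
Each $e=(e_1,e_2,\dots)$ with $\sum ie_i=j\le k$ gives one term. The term $e=(k,0,0,\dots)$ has sign $+$ and was split off. For the others put $s=\sum e_i$. If $j\le k-1$ then $s\le j\le k-1$; if $j=k$, some $e_i>0$ with $i\ge2$, so again $s\le k-1$. The set of $e$ is finite and depends only on $k$. As an example, for $k=1$ this reads $\chi^{(n-1,1)}(\mu)=m_1-1$.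

Let $\chi=\chi^{(k+1,1^{n-k-1})}$. By (1), $2N_k=\chi(1)+\sum_\mu\chi(\mu)+\sum_{\mu\ne(1^n)}\varepsilon_\mu\chi(\mu)$.

**Step 2: the random part.** We show it is $W_k/k!$ up to $o(B_k)$ in probability. Since $\varepsilon_\mu\operatorname{sgn}(\mu)=\xi_\mu$, the main term contributes $\sum\xi_\mu\binom{m_1}k=W_k/k!$. A remaining term contributes a centered sum of variance at most $p(n)\,\mathbb E\prod_im_i^{2e_i}$, with $\mu$ uniform. Now $\Pr(m_i\ge j)=p(n-ij)/p(n)\le p(n-j)/p(n)=\Pr(m_1\ge j)$, with $p(r)=0$ for $r<0$. So for $s\ge1$, Hölder's inequality with exponents $s/e_i$ and Lemma 2 give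
$$\mathbb E\prod_im_i^{2e_i}\le\prod_i\big(\mathbb E\,m_i^{2s}\big)^{e_i/s}\le\mathbb E\,m_1^{2s}=O(n^s).$$
For $s=0$ this is trivial. As $s\le k-1$, the variance is $O(n^{k-1}p(n))=o(B_k^2)$.

**Step 3: the mean.** We show it is $o(B_k)$. With $z_i=(-1)^{i-1}x^i$, and since $\sum_mz^m\binom me=\frac{z^e}{(1-z)^{e+1}}$,
$$\sum_nx^n\sum_{\mu\vdash n}\operatorname{sgn}(\mu)\prod_i\binom{m_i}{e_i}=F(x)\prod_i\Big(\frac{z_i}{1-z_i}\Big)^{e_i}.$$
The series $\frac{z_i}{1-z_i}$ is dominated coefficientwise by $\frac{x^i}{1-x^i}$, hence by $\frac x{1-x}$, and $F$ has nonnegative coefficients. So the coefficients are bounded in absolute value by those of $F(x)\big(\frac x{1-x}\big)^s$, that is, by $A_s/s!$ (see (3)). By (4), $A_s=o(B_k)$ for every $s\le k$; the case $s=k$ covers the main term. Also $\chi(1)\le n^k=o(B_k)$.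

**Step 4: conclusion.** So $2\,k!\,N_k/B_k=W_k/B_k+o(1)$ in probability, jointly for $k\le K$, and Step 1 of Section 6 gives the Gaussian limit. For the last claim take $k_1<\dots<k_d$ as in Step 5 of Section 6. The map $x\mapsto\#\{i:x_i<0\}$ is continuous off the coordinate hyperplanes, and $\Pr(G_{k_i}=0)=0$. So the number of $i$ with $N_{k_i}<0$ converges in law to the number of negative $G_{k_i}$. The latter is, for $\epsilon$ small, as close as desired in law to $\mathrm{Bin}(d,\frac12)$. Since $\Pr(\mathrm{Bin}(d,\frac12)\ge M)\to1$ as $d\to\infty$, Theorem C follows. $\blacksquare$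

## 8. Tests with $k\asymp\sqrt n$ see disjoint windows of width $n^{3/4}$

For a rate, $d$ must grow with $n$, and a limit theorem with fixed indices says nothing about that. Nearby indices do not help: $\rho(k,k+1)^2=\frac{(2k+1)!^2}{(2k)!\,(2k+2)!}=\frac{2k+1}{2k+2}$, so consecutive tests nearly coincide for large $k$. In the limit picture the variance of test $k$ is spread according to $x^{2k}e^{-x}$, whose maximum is at $x=2k$. This suggests letting $k$ grow like $\sqrt n$. Then test $k$ gets almost all its variance from partitions with $m_1$ in a window of width about $n^{3/4}$ around a point of order $n$, and there is room for about $n^{1/4}$ disjoint windows. Tests with disjoint windows are independent up to a small remainder. The rest of this section makes this exact.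

Let $P(r)=p(r)-p(r-1)$, the number of partitions of $r$ without parts equal to $1$. Then $\#\{\mu\vdash n:m_1(\mu)=m\}=P(n-m)$. Since $P(1)=0$, every $\mu\ne(1^n)$ has $m_1(\mu)\le n-2$.

### 8.1. Size and ratios of $P(r)$

**Lemma 3.** (i) $C^{-1}r^{-3/2}e^{2c\sqrt r}\le P(r)\le Cr^{-3/2}e^{2c\sqrt r}$ for $r\ge2$. (ii) $\Big|\log\frac{P(r)}{P(r-1)}-\frac c{\sqrt r}\Big|\le\frac Cr$ for $r\ge3$.

**Proof.** Differencing requires more than the leading asymptotics of $p(n)$. Hardy and Ramanujan, in the same paper, proved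
$$p(n)=G(n)+O\big(e^{\frac32c\sqrt n}\big),\qquad G(x)=\frac1{2\pi\sqrt2}\,\frac d{dx}\,\frac{e^{2c\lambda}}\lambda,\qquad\lambda=\sqrt{x-\tfrac1{24}} .$$
Since $\lambda'=\frac1{2\lambda}$, we have $\frac d{dx}=\frac1{2\lambda}\frac d{d\lambda}$. Differentiating twice,
$$\Big(\frac d{dx}\Big)^2\frac{e^{2c\lambda}}\lambda=\frac{e^{2c\lambda}}{4\lambda^3}\Big(4c^2-\frac{6c}\lambda+\frac3{\lambda^2}\Big),$$
so $G'(x)=e^{2c\lambda}\lambda^{-3}Q(1/\lambda)$ with $Q$ a polynomial and $Q(0)>0$. Hence $G'(x)\asymp x^{-3/2}e^{2c\sqrt x}$ for large $x$, and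
$$(\log G')'(x)=\frac1{2\lambda}\Big(2c-\frac3\lambda+O(\lambda^{-2})\Big)=\frac c{\sqrt x}+O\Big(\frac1x\Big).$$
Integrating from $r-s$ to $r$ with $0\le s\le1$ gives $G'(r-s)=G'(r)\,e^{-cs/\sqrt r+O(1/r)}$. Therefore
$$G(r)-G(r-1)=\int_0^1G'(r-s)\,ds=G'(r)\,J(r)\,\big(1+O(1/r)\big),\qquad J(r)=\int_0^1e^{-cs/\sqrt r}\,ds .$$
Here $J(r)\to1$. Moreover $\log G'(r)-\log G'(r-1)=\frac c{\sqrt r}+O(\frac1r)$. Since $(\log J)'=O(r^{-3/2})$, also $\log J(r)-\log J(r-1)=O(r^{-3/2})$. Finally $P(r)=G(r)-G(r-1)+O(e^{\frac32c\sqrt r})$, and this error is relatively exponentially small in $\sqrt r$. Both claims follow for large $r$. Small $r$ are absorbed in $C$, because $P(r)\ge1$ for $r\ge2$ (the partition $(r)$). $\square$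

### 8.2. The peak of the variance profile

**Step 1: choosing the center.** This step defines the point $y_k$ at which test $k$ is concentrated. For $y\in[n/8,n/4]$ let
$$\kappa(y)=\frac{cy}{2\sqrt{n-y}} .$$
It is increasing, $\kappa'(y)=\frac c{2\sqrt{n-y}}+\frac{cy}{4(n-y)^{3/2}}\asymp n^{-1/2}$, and evaluating at the endpoints, $\frac{c\sqrt n}{16}\le\kappa\le\frac{c\sqrt n}{4\sqrt3}$. For an integer $k\in\kappa([n/8,n/4])$ let $\kappa(y_k)=k$ and $m_k^*=\lfloor y_k\rfloor$. Put
$$u_k(m)=P(n-m)\,(m)_k^2\qquad(0\le m\le n-2).$$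
This is the contribution to $\mathrm{Var}(W_k)$ of the partitions with $m_1=m$. It vanishes for $m<k$.

**Step 2: Gaussian shape near the center.** We sum logarithmic increments. For $m\ge k$ we have $\frac{(m+1)_k}{(m)_k}=\frac{m+1}{m+1-k}$, so
$$\log\frac{u_k(m+1)}{u_k(m)}=-\log\frac{P(n-m)}{P(n-m-1)}-2\log\Big(1-\frac k{m+1}\Big).\tag{6}$$
Let $n/16\le m\le3n/5$. By Lemma 3(ii) the first term is $-\frac c{\sqrt{n-m}}+O(\frac1n)$. Since $k\asymp\sqrt n$, the second is $\frac{2k}{m+1}+O(\frac{k^2}{m^2})=\frac{2k}m+O(\frac1n)$. So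
$$\log\frac{u_k(m+1)}{u_k(m)}=h_k(m)+O\Big(\frac1n\Big),\qquad h_k(y)=\frac{2k}y-\frac c{\sqrt{n-y}} .$$
By the definition of $y_k$, $h_k(y_k)=0$. On this range $-h_k'(y)=\frac{2k}{y^2}+\frac c{2(n-y)^{3/2}}$ lies between $b_1n^{-3/2}$ and $b_2n^{-3/2}$, with absolute constants $b_2\ge b_1>0$. By the mean value theorem $h_k(l)=-\beta_ln^{-3/2}(l-y_k)$ with $\beta_l\in[b_1,b_2]$. Replacing $y_k$ by $q=m_k^*$ costs $O(n^{-3/2})$. Thus each increment is $-\beta_ln^{-3/2}(l-q)+O(1/n)$.

Let $N=|m-q|$. For $m>q$ we add the increments over $l=q,\dots,m-1$, and $\sum(l-q)=\frac{N(N-1)}2$. For $m<q$ we subtract them over $l=m,\dots,q-1$, and $\sum(q-l)=\frac{N(N+1)}2$. In both cases, with $z=(m-q)/n^{3/4}$, so that $N^2n^{-3/2}=z^2$ and $N/n=|z|n^{-1/4}$,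
$$-\frac{b_2}2z^2-C|z|n^{-1/4}\le\log\frac{u_k(m)}{u_k(q)}\le-\frac{b_1}2z^2+C|z|n^{-1/4}.$$
Since $C|z|n^{-1/4}\le1+\frac{C^2}4n^{-1/2}z^2\le1+\frac{b_1}4z^2$ for large $n$,
$$e^{-1-b_2z^2}\le\frac{u_k(m)}{u_k(m_k^*)}\le e^{1-\frac{b_1}4z^2}\qquad(n/16\le m\le3n/5).\tag{7}$$

**Step 3: the term $(n)_k$ is negligible.** It enters $D_k$, and it will also bound the extreme tail. Since $k(k+1)/y_k=O(1)$,
$$(m_k^*)_k\ge(m_k^*-k)^k\ge y_k^k\Big(1-\frac{k+1}{y_k}\Big)^k\ge a\,y_k^k.\tag{8}$$
Put $\beta=y_k/n\in[\frac18,\frac14]$. Then $(n)_k/(m_k^*)_k\le C(n/y_k)^k=Ce^{k\log(1/\beta)}$, and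
$$k\log\frac1\beta=\frac{c\sqrt n}2\cdot\frac{\beta\log(1/\beta)}{\sqrt{1-\beta}}\le\frac c2\sqrt{(1-\beta)n},$$
because $\log\frac1\beta\le\frac1\beta-1$. On the other hand $n-m_k^*\ge(1-\beta)n$, so Lemma 3(i) gives $P(n-m_k^*)^{1/2}\ge C^{-1}n^{-3/4}e^{c\sqrt{(1-\beta)n}}$. Since $u_k(m_k^*)^{1/2}=P(n-m_k^*)^{1/2}(m_k^*)_k$, we obtain $(n)_k\le Cn^{3/4}e^{-\frac c2\sqrt{(1-\beta)n}}\,u_k(m_k^*)^{1/2}$, hence
$$(n)_k\le Ce^{-a\sqrt n}\,u_k(m_k^*)^{1/2}.\tag{9}$$

**Step 4: tails.** We show that values of $m$ outside $[n/16,3n/5]$ carry almost nothing.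

For $k\le m<n/16$, (6), Lemma 3(ii) and $-\log(1-x)\ge x$ give
$$\log\frac{u_k(m+1)}{u_k(m)}\ge\frac{2k}{m+1}-\frac c{\sqrt{15n/16}}-\frac Cn>0$$
for large $n$, because $k\ge c\sqrt n/16$ gives $\frac{2k}{m+1}\ge(2-o(1))\frac c{\sqrt n}$, while $\sqrt{16/15}<1.04$. So $u_k(m)\le u_k(\lceil n/16\rceil)$ for $m<n/16$.

For $m\ge n/2$ put $r=n-m$, and let $R_0$ be a constant so large that $\frac c{\sqrt r}-\frac Cr\ge\frac{0.9c}{\sqrt r}$ for $r\ge R_0$, with $C$ from Lemma 3(ii). If $r\ge R_0$, then (6) and $-\log(1-x)\le\frac x{1-x}$ show that the increment is at most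
$$\frac{2k}{m+1-k}-\frac{0.9c}{\sqrt r}\le\frac{(0.6-1.2)c}{\sqrt n}<0$$
for large $n$. Indeed $\frac{2k}{m+1-k}\le(1+o(1))\frac1{\sqrt3}\frac c{\sqrt n}$, and $r\le n/2$ gives $\frac{0.9}{\sqrt r}\ge\frac{0.9\sqrt2}{\sqrt n}$. So $u_k(m)\le u_k(\lceil n/2\rceil)$ for such $m$. For $2\le r<R_0$ simply $u_k(m)\le C(n)_k^2$.

At $\lceil n/16\rceil$ and $\lceil n/2\rceil$ we have $|z|\ge n^{1/4}/20$ for large $n$, so (7) bounds $u_k$ there by $Ce^{-a\sqrt n}u_k(m_k^*)$, and (9) handles $(n)_k^2$. Absorbing the number $\le n$ of terms,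
$$\sum_{m\notin[n/16,\,3n/5],\ m\le n-2}u_k(m)\le Ce^{-a\sqrt n}\,u_k(m_k^*).\tag{10}$$

**Step 5: variance from below.** For any $L\ge1$ and $n$ large (depending on $L$), the terms with $|m-m_k^*|\le n^{3/4}$ have $|z|\le1$, and (7) gives
$$s^2:=\sum_{|m-m_k^*|\le Ln^{3/4}}u_k(m)\ge a\,n^{3/4}\,u_k(m_k^*),\qquad a\text{ independent of }L.\tag{11}$$

**Step 6: the mean is negligible against $s$.** Apply Lemma 1 with $t=\frac k{y_k}=\frac c{2\sqrt{n-y_k}}\asymp n^{-1/2}$. Since $k=ty_k$, we have $nt-k=t(n-y_k)=\frac c2\sqrt{n-y_k}$, and also $\frac{c^2}{4t}=\frac c2\sqrt{n-y_k}$. With $k!\le C\sqrt k\,(k/e)^k$ and $k/t=y_k$,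
$$A_k\le C\sqrt k\;t^{3/2}\Big(\frac kt\Big)^ke^{-k+nt+c^2/(4t)}\le Cn^{-1/2}\,y_k^k\,e^{c\sqrt{n-y_k}} .$$
By Lemma 3(i), (8) and $m_k^*\le y_k$,
$$u_k(m_k^*)^{1/2}=P(n-m_k^*)^{1/2}(m_k^*)_k\ge C^{-1}n^{-3/4}\,e^{c\sqrt{n-y_k}}\,y_k^k .$$
Hence $A_k\le Cn^{1/4}u_k(m_k^*)^{1/2}\le Cn^{1/4}n^{-3/8}s=Cn^{-1/8}s$ by (11). Together with (9) and (11),
$$D_k=(n)_k+A_k\le Cn^{-1/8}s.\tag{12}$$

### 8.3. Disjoint windows

**Step 7: choosing the tests.** Fix a constant $L\ge1$, to be chosen large in Step 9. Since $\kappa'\asymp n^{-1/2}$, consecutive integers $k$ have $y_k$ differing by $O(\sqrt n)$, which is much smaller than $n^{3/4}$, and $[n/8,n/4]$ has length $n/8$. So for large $n$ we can pick greedily $k_1<\dots<k_d$ with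
$$n\ge d\ge a_Ln^{1/4},\qquad y_{k_i}\in[n/8,n/4],\qquad y_{k_{i+1}}-y_{k_i}\ge2Ln^{3/4}+2,$$
where $a_L>0$ depends only on $L$. Write $u_i=u_{k_i}$ and $q_i=m_{k_i}^*$. Taking floors costs less than $1$, so $|q_i-q_j|>2L|i-j|n^{3/4}$ for $i\ne j$. The windows $I_i=\{m:|m-q_i|\le Ln^{3/4}\}$ are therefore disjoint. Let $s_i$ be the quantity $s$ of (11) for $k_i$. Split
$$W_{k_i}=Y_i+R_i,$$
where $Y_i$ is the sum over the $\mu$ with $m_1(\mu)\in I_i$. The $Y_i$ use disjoint sets of signs, so they are independent. Each is symmetric with variance $s_i^2$.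

**Step 8: many main parts are very negative.** For a sum $Y=\sum a_\mu\xi_\mu$ with $s^2=\sum a_\mu^2$ we have $\mathbb EY^4=3s^4-2\sum a_\mu^4\le3s^4$. The Paley–Zygmund inequality $\Pr(Z>\vartheta\,\mathbb EZ)\ge(1-\vartheta)^2(\mathbb EZ)^2/\mathbb EZ^2$, with $Z=Y_i^2$ and $\vartheta=\frac14$, gives $\Pr(Y_i^2>s_i^2/4)\ge\frac{(3/4)^2}3=\frac3{16}$. By symmetry $\Pr(Y_i<-s_i/2)\ge\frac3{32}$. The number of $i$ with $Y_i<-s_i/2$ is a sum of $d$ independent indicators with mean at least $\frac{3d}{32}$. By Hoeffding's inequality with deviation $\frac d{32}$, it is at least $\frac d{16}$ with probability at least $1-e^{-2(d/32)^2/d}=1-e^{-d/512}$.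

**Step 9: the remainders are small as an operator.** Let $V_i=R_i/s_i=\sum_\mu B_{i\mu}\xi_\mu$, where $B_{i\mu}\ge0$, and let $\Gamma=BB^{\mathsf T}$, the covariance matrix of $V$. Its entries are nonnegative. Grouping by $m=m_1(\mu)$ and using $P(n-m)(m)_{k_i}(m)_{k_j}=\sqrt{u_i(m)u_j(m)}$,
$$\Gamma_{ij}=\frac1{s_is_j}\sum_{m\notin I_i\cup I_j,\ m\le n-2}\sqrt{u_i(m)\,u_j(m)} .$$
Consider $m\in[n/16,3n/5]$ outside $I_i\cup I_j$ and put $z_i=(m-q_i)/n^{3/4}$. Then $|z_i|,|z_j|>L$, so $z_i^2+z_j^2\ge2L^2$. Also $z_i^2+z_j^2\ge\frac12(z_i-z_j)^2\ge2L^2(i-j)^2$. We use half of the exponent for summability in $m$ and half for decay in $L$ and $|i-j|$. By (7),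
$$\sqrt{u_i(m)u_j(m)}\le e\sqrt{u_i(q_i)u_j(q_j)}\;e^{-\frac{b_1}8(z_i^2+z_j^2)}\le e\sqrt{u_i(q_i)u_j(q_j)}\;e^{-\frac{b_1}{16}z_i^2}\,e^{-bL^2\max(1,(i-j)^2)},\qquad b=\frac{b_1}8 .$$
Summing over $m$, $\sum_me^{-\frac{b_1}{16}z_i^2}=O(n^{3/4})$, while (11) gives $s_is_j\ge a\,n^{3/4}\sqrt{u_i(q_i)u_j(q_j)}$. For $m$ outside $[n/16,3n/5]$, Cauchy–Schwarz and (10) bound the sum of $\sqrt{u_iu_j}$ by $Ce^{-a\sqrt n}\sqrt{u_i(q_i)u_j(q_j)}$. Altogether
$$\Gamma_{ij}\le Ce^{-bL^2\max(1,(i-j)^2)}+Ce^{-a\sqrt n},\qquad C,a,b\text{ independent of }L.$$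
A row sum is at most $C\big(e^{-bL^2}+2\sum_{l\ge1}e^{-bL^2l^2}\big)+Cne^{-a\sqrt n}$, since $d\le n$. So we can fix $L$ large, and then take $n$ large, so that all row sums are at most $\tau:=\frac1{4096}$. Since $\Gamma$ is symmetric with nonnegative entries, $\|\Gamma\|\le\tau$ and $\operatorname{tr}\Gamma\le d\tau$.

**Step 10: few remainders are large.** The $R_i$ are not independent, so we use an exponential moment of $|V|^2$. Let $g$ be a standard Gaussian vector in $\mathbb R^d$, independent of the signs, and $\lambda=\frac1{2\tau}=2048$. First, $\mathbb E_ge^{\sqrt\lambda\langle g,V\rangle}=e^{\lambda|V|^2/2}$. Next, $\langle g,V\rangle=\sum_\mu(B^{\mathsf T}g)_\mu\xi_\mu$, and $\mathbb Ee^{x\xi}=\cosh x\le e^{x^2/2}$. Hence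
$$\mathbb E\,e^{\lambda|V|^2/2}=\mathbb E_g\mathbb E_\xi\,e^{\sqrt\lambda\langle g,V\rangle}\le\mathbb E_g\,e^{\lambda g^{\mathsf T}\Gamma g/2}=\det(I-\lambda\Gamma)^{-1/2}\le e^{\lambda\operatorname{tr}\Gamma}\le e^{d/2}.$$
The determinant formula is valid because the eigenvalues of $\lambda\Gamma$ lie in $[0,\frac12]$, and the next inequality is $-\log(1-x)\le2x$ on $[0,\frac12]$ applied to each eigenvalue. If at least $\frac d{16}$ indices had $|R_i|>s_i/4$, then $|V|^2\ge\frac d{16}\cdot\frac1{16}=\frac d{256}$. By Markov's inequality this has probability at most $e^{-\lambda d/512+d/2}=e^{-4d+d/2}\le e^{-3d}$.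

**Step 11: conclusion of the proof of Theorem B.** We combine Steps 8 and 10 with the bound on the mean. With probability at least $1-e^{-d/512}-e^{-3d}$, at least $\frac d{16}$ indices have $Y_i<-s_i/2$ and fewer than $\frac d{16}$ have $|R_i|>s_i/4$. So some $i$ has both $Y_i<-s_i/2$ and $|R_i|\le s_i/4$. For this $i$ and large $n$, by (12),
$$W_{k_i}=Y_i+R_i<-\frac{s_i}4<-D_{k_i}.$$
By (2), $\psi_T$ is not Schur-positive. Therefore $1-f(n)/2^{p(n)-1}\le e^{-d/512}+e^{-3d}$. Since $d\ge a_Ln^{1/4}$ with $L$ fixed, this is at most $e^{-an^{1/4}}$ for some $a>0$ and all $n\ge n_0$. $\blacksquare$
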